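# Closed groups are never maximal cofinitary

## A first guess, tested on translations, $PGL_2(\mathbb Q)$ and the $p$-adic integers

Let $\mathrm{Sym}(\mathbb N)$ be the group of all permutations of $\mathbb N$. Permutations act on the left, and $gh$ means "first $h$, then $g$". Call a group of permutations cofinitary if its non-identity elements each fix only finitely many points. Can a cofinitary group that is as large as possible also be closed, in the topology of pointwise convergence? This question comes from Bart Kastermans, "Cofinitary Groups and Other Almost Disjoint Families of Reals", arXiv:0910.0279 (2009).

The answer one would first guess is no. The obvious way to get a maximal cofinitary group is Zorn's lemma (the union of a chain of cofinitary groups is cofinitary), and nothing in that argument makes the result closed. Membership in a closed group can be tested on finite pieces, so one expects either that there is room to add another element, or that limits of elements already in the group create too many fixed points. Before testing the guess we fix the terms.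

**Definition (topology).** $\mathrm{Sym}(\mathbb N)$ has the subspace topology from the Baire space $\mathbb N^{\mathbb N}$. A basic open set is $\{g: g\bar a=\bar b\}$ for finite tuples $\bar a,\bar b$ of the same length. Hence $g$ lies in the closure of a group $G$ if and only if for every finite tuple $\bar a$ there is $h\in G$ with $h\bar a=g\bar a$, that is, if and only if $g\bar a\in G\bar a$ for every $\bar a$.

For instance, the permutations moving only finitely many points form a group that is not closed. Given any $g$ and any $\bar a$, some permutation of finite support agrees with $g$ on $\bar a$, so the closure is all of $\mathrm{Sym}(\mathbb N)$.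

**Definition (cofinitary).** A group $G\le \mathrm{Sym}(\mathbb N)$ is cofinitary if every non-identity element of $G$ has only finitely many fixed points. It is maximal cofinitary if it is maximal under inclusion among the cofinitary subgroups of $\mathrm{Sym}(\mathbb N)$.

We freely replace $\mathbb N$ by another countably infinite set when that is convenient. "Countable" includes "finite".

Here are some closed groups to test.

The translations $x\mapsto x+b$ of $\mathbb Z$. A non-identity translation has no fixed point, so the group is cofinitary. It is closed, because an element of the closure agrees on any two points with a single translation, and a translation is determined by its value at $0$. It is not maximal: adding $x\mapsto -x$ gives the maps $x\mapsto \pm x+b$, and each $x\mapsto -x+b$ fixes at most one point.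

The group $PGL_2(\mathbb Q)$ on the projective line $\mathbb Q\cup\{\infty\}$. A fractional linear map that fixes three points is the identity, so the group is cofinitary. It is closed: let $g$ be in the closure, and let $h$ in the group agree with $g$ at $0,1,\infty$. For any point $x$ some $h_x$ in the group agrees with $g$ at $0,1,\infty,x$. Then $h_x=h$, so $gx=hx$. Here it is no longer clear what to add: the group is transitive on triples of distinct points, and anything we do on three points is already done by an element of the group.

The $p$-adic integers $\mathbb Z_p$ acting by addition on the disjoint union of the sets $\mathbb Z/p^n$, $n\ge 0$. An element $a\neq0$ fixes every point of $\mathbb Z/p^n$ if $p^n$ divides $a$, and no point otherwise, so it has finitely many fixed points. The group is uncountable. It is compact, hence closed, because $a\mapsto(\text{the permutation given by }a)$ is continuous: $a$ modulo $p^n$ determines the action on the first pieces up to $\mathbb Z/p^n$. The obvious extra symmetries do not help: multiplication by a unit $\ne1$ of $\mathbb Z_p$ is a non-identity permutation that fixes $0$ in each piece, so it has infinitely many fixed points.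

At the other end, suppose $G$ is closed and for every $n$ transitive on $n$-tuples of distinct points. By the description of the closure, $G=\mathrm{Sym}(\mathbb N)$. It contains a transposition, so it is not cofinitary.

These cases suggest that a closed group is either too small to be maximal or too large to be cofinitary. That is what happens, and the guess is right.

**Main Theorem.** There is no closed maximal cofinitary group.

The proof is in ZFC. We have to find the line between "too small" and "too large", and we start from the small side.

## Adding a generator by avoiding whole orbits, and the trouble with transitive groups

Given a cofinitary $G$, we want a permutation $f\notin G$ with $\langle G,f\rangle$ cofinitary. The sensible approach is to build $f$ as an increasing union of finite partial injections $p_n$, alternately putting a new point in the domain and in the range. Each time we must choose a partner $u$ for a given point $x$, and we would like $u$ to be as new as possible. Let $S$ be the finite set of points used so far, together with $x$. We choose $u$ outside the orbits that meet $S$: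
$$u\notin GS=\{gs: g\in G,\ s\in S\}.$$

Why does this help? Consider a word such as $w=f g_1 f^{-1} g_2$ with $g_1,g_2\in G$, and a fixed point $z$ of it. Following $z$ through the word gives a closed walk
$$z\ \xrightarrow{g_2}\ b_2\ \xrightarrow{f^{-1}}\ a_1\ \xrightarrow{g_1}\ b_1\ \xrightarrow{f}\ z .$$
Look at the pair of $f$ that was added last among the pairs used in the walk, and at its new point $u$. Next to $u$ the walk applies some letter $g_j^{\pm1}$ and arrives at an endpoint of another used pair. This endpoint is an old point, in $S$, or it is $u$ itself. An old point is impossible, because then $u\in GS$. So $g_j$ fixes $u$, and the walk turns back along the pair it came from. If $g_j\ne1$, then $u$ is one of the finitely many fixed points of $g_j$. If $g_j=1$, the word contained a cancellation $f^{\pm1}f^{\mp1}$, which we could have removed beforehand. Turning back really occurs: $fg_1f^{-1}$ fixes exactly the points $fy$ with $g_1y=y$.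

This idea works when $G$ has infinitely many orbits, since then $\mathbb N\setminus GS$ is infinite. It settles $\mathbb Z_p$ above. It stops at the translation group of $\mathbb Z$: the group is transitive, so $GS=\mathbb Z$ as soon as $S\neq\emptyset$, and there is no legal $u$ at all. Indeed, when $G$ is transitive every pair $(x,u)$ of $f$ satisfies $u=gx$ for some $g\in G$, and then $g^{-1}f$ fixes $x$. Fixed points of words cannot be avoided altogether.

They do not have to be avoided altogether. A single word contains finitely many letters from $G$, and it is allowed finitely many fixed points. So at stage $n$ we need to protect only against a part $A_n$ of $G$, provided that each letter lies in $A_n$ from some stage on. For the translations, or any countable $G=\{g_0,g_1,\dots\}$, take $A_n=\{g_0,\dots,g_n\}$: then $A_nS$ is finite and legal points $u$ abound.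

## Exhaustions that leave room: the extension proposition

For $A\subseteq\mathrm{Sym}(\mathbb N)$ and $Z\subseteq\mathbb N$ write $AZ=\{gz:g\in A,\ z\in Z\}$.

**Definition (condition $(*)$).** A group $G\le \mathrm{Sym}(\mathbb N)$ satisfies $(*)$ if $G=\bigcup_k A_k$ for some sets $A_0\subseteq A_1\subseteq\cdots$ such that $\mathbb N\setminus A_kZ$ is infinite for every $k$ and every finite $Z\subset\mathbb N$.

Every countable group satisfies $(*)$, as we just saw; this covers $PGL_2(\mathbb Q)$. Every group with infinitely many orbits satisfies $(*)$ with $A_k=G$; this covers $\mathbb Z_p$.

We may always assume in $(*)$ that
$$A_k=A_k^{-1}\ni 1\qquad\text{for all }k. \tag{1}$$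
To see this, replace $A_k$ by $A_k\cap A_k^{-1}$. The new sets are symmetric and increasing. Their union is still $G$: if $g\in A_i$ and $g^{-1}\in A_j$, then $g\in A_k\cap A_k^{-1}$ for $k=\max(i,j)$. The infinite-complement condition passes to subsets. Finally $1$ lies in some $A_k$, and we discard the earlier indices and renumber.

**Proposition 1.** If $G$ is cofinitary and satisfies $(*)$, then there is $f\in\mathrm{Sym}(\mathbb N)\setminus G$ with $\langle G,f\rangle$ cofinitary. In particular $G$ is not maximal cofinitary.

*Proof.* Fix sets $A_k$ as in $(*)$ with (1).

**Step 1: construction of $f$.** This step builds $f$ so that each new point avoids $A_n$-images of old points. We construct finite partial injections $\emptyset=p_0\subset p_1\subset\cdots$. At stage $n$, if $n$ is even, let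
$$x=\min(\mathbb N\setminus\mathrm{dom}\,p_n),\qquad S_n=\mathrm{dom}\,p_n\cup\mathrm{ran}\,p_n\cup\{x\},$$
choose $u_n\notin A_nS_n$, and put $p_{n+1}=p_n\cup\{(x,u_n)\}$. If $n$ is odd, let $x=\min(\mathbb N\setminus\mathrm{ran}\,p_n)$, define $S_n$ by the same formula, choose $u_n\notin A_nS_n$, and put $p_{n+1}=p_n\cup\{(u_n,x)\}$. The choice is possible by $(*)$, as $S_n$ is finite.

Since $1\in A_n$, we have $S_n\subseteq A_nS_n$, so $u_n\notin S_n$. Therefore $u_n\neq x$, and $u_n$ is in neither the domain nor the range of $p_n$, so $p_{n+1}$ is a partial injection. For $n'>n$ the point $u_n$ lies in $S_{n'}$ while $u_{n'}$ does not, so the $u_n$ are pairwise distinct. Each even stage puts the least missing point into the domain, and each odd stage puts the least missing point into the range. Hence $f=\bigcup_n p_n$ is a permutation of $\mathbb N$.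

**Step 2: reduction to reduced words.** This step removes cancellations from words, so that turning back at a trivial letter cannot happen. Every element of $\langle G,f\rangle$ has the form $g_0f^{e_1}g_1\cdots f^{e_m}g_m$ with $g_i\in G$ and $e_i=\pm1$. Conjugating by $g_0$ and merging $g_mg_0$ into one letter, we see that it is conjugate to an element of $G$ (if $m=0$) or to some
$$w=f^{e_1}g_1f^{e_2}g_2\cdots f^{e_m}g_m,\qquad m\ge1. \tag{2}$$
Read indices modulo $m$. Call the word (2) reduced if for all $i$ modulo $m$,
$$g_i=1\ \text{ implies }\ e_{i+1}=e_i .$$
A word with $m=1$ is always reduced, since then $e_{i+1}=e_i$ trivially.

Among all such representations of elements of a given conjugacy class, choose one with $m$ minimal. If $m\ge1$, the chosen word is reduced. Indeed, suppose $g_i=1$ and $e_{i+1}=-e_i$ for some $i$. Then $m\ge2$. A cyclic rotation of the word is a conjugation, so we may take $i=1$, and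
$$w=f^{e_1}f^{-e_1}g_2f^{e_3}g_3\cdots f^{e_m}g_m=g_2f^{e_3}g_3\cdots f^{e_m}g_m .$$
If $m=2$ this is $g_2\in G$. If $m>2$ it is conjugate to $f^{e_3}g_3\cdots f^{e_m}(g_mg_2)$. Both contradict the minimality of $m$.

Conjugate permutations have the same number of fixed points, and non-identity elements of $G$ have finitely many. So $\langle G,f\rangle$ is cofinitary once we prove:

**Claim.** Every reduced word $w$ with $m\ge1$ has only finitely many fixed points.

The Claim also gives $f\notin G$. Otherwise $fg_1$ with $g_1=f^{-1}\in G$ would be a word with $m=1$, hence reduced, that represents the identity and so fixes every point.

**Step 3: the closed walk of a fixed point.** This step sets up the notation for the Claim. Let $w$ as in (2) be reduced, and fix $k$ with $g_1,\dots,g_m\in A_k$; this is possible because the $A_k$ increase to $G$. Let $wz=z$. Put $a_m=z$ and, for $i=m,m-1,\dots,1$,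
$$b_i=g_ia_i,\qquad a_{i-1}=f^{e_i}b_i .$$
Then $a_0=wz=z=a_m$, so indices may be read modulo $m$. Step $i$ of the walk, from $b_i$ to $a_{i-1}$, uses one pair of $f$: the pair $(b_i,a_{i-1})$ if $e_i=1$, and the pair $(a_{i-1},b_i)$ if $e_i=-1$.

**Step 4: the last used pair.** This step shows that late pairs can be used only through fixed points of the letters. Let $n$ be the largest stage at which a used pair was added, and suppose $n\ge k$. Write $u=u_n$, let $x\ne u$ be the other endpoint of the pair added at stage $n$, and let step $i$ use this pair. All used pairs lie in $p_{n+1}$, so all their endpoints lie in $S_n\cup\{u\}$. As $u\notin S_n$, the stage-$n$ pair is the only pair of $p_{n+1}$ with endpoint $u$. One of $a_{i-1},b_i$ is $u$.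

Suppose first that $a_{i-1}=u$. The next point of the walk, $b_{i-1}=g_{i-1}u$, is an endpoint of the pair used by step $i-1$. If $b_{i-1}\in S_n$, then $u\in g_{i-1}^{-1}S_n\subseteq A_nS_n$, because $g_{i-1}^{-1}\in A_k\subseteq A_n$ by (1). This contradicts the choice of $u$. So $b_{i-1}=u$, that is, $g_{i-1}u=u$, and step $i-1$ uses a pair with endpoint $u$, which is the stage-$n$ pair. Step $i$ goes from $x$ to $u$ and step $i-1$ goes from $u$ to $x$ along the same pair. Since $x\ne u$, the exponents are opposite: $e_{i-1}=-e_i$. As $w$ is reduced, $g_{i-1}\ne1$.

Suppose now that $b_i=u$. The preceding point, $a_i=g_i^{-1}u$, is an endpoint of the pair used by step $i+1$. If $a_i\in S_n$, then $u\in g_iS_n\subseteq A_nS_n$, a contradiction. So $a_i=u$ and $g_iu=u$, and step $i+1$ uses the stage-$n$ pair, from $x$ to $u$, while step $i$ goes from $u$ to $x$. So $e_{i+1}=-e_i$, and as $w$ is reduced, $g_i\ne1$.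

(If $m=1$, the neighboring step is step $i$ itself and the conclusion $e_i=-e_i$ is absurd, so in that case $n\ge k$ cannot occur.)

**Step 5: counting.** This step finishes the Claim. In both cases $u_n$ is fixed by some letter $g_j\ne1$. The set of points fixed by some non-identity $g_j$ is finite, because $G$ is cofinitary, and the $u_n$ are distinct. So $n$ is bounded by a number that depends only on $w$. Hence there is $n^*$ such that the walk of every fixed point $z$ of $w$ uses only pairs of the finite map $p_{n^*}$. In particular $g_mz=b_m\in\mathrm{dom}\,p_{n^*}\cup\mathrm{ran}\,p_{n^*}$, and there are only finitely many such $z$. $\blacksquare$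

## Countable index and oligomorphic groups

Proposition 1 says that a maximal cofinitary group fails $(*)$. We now extract from this failure a strong finiteness property.

**Definition (oligomorphic).** A group $H\le\mathrm{Sym}(\mathbb N)$ is oligomorphic if it has finitely many orbits on $\mathbb N^n$ for every $n$.

$\mathrm{Sym}(\mathbb N)$ is oligomorphic: the orbit of a tuple is given by which of its entries are equal. $\mathrm{Aut}(\mathbb Q,<)$ is oligomorphic on $\mathbb Q$: the orbit of a tuple is given by the order and equalities among its entries, since a finite increasing map extends to a piecewise linear automorphism. The translation group of $\mathbb Z$ is transitive but not oligomorphic: the pairs $(0,d)$, $d\in\mathbb Z$, lie in different orbits.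

For a tuple $\bar a$ let $H_{\bar a}$ denote its pointwise stabilizer in $H$.

**Lemma 2.** If $G\le\mathrm{Sym}(\mathbb N)$ has a subgroup $U$ of countable index with infinitely many orbits on $\mathbb N$, then $G$ satisfies $(*)$.

*Proof.* Let $Uh_0,Uh_1,\dots$ enumerate the right cosets of $U$ in $G$, with repetitions if necessary, and let $A_k=\bigcup_{i\le k}Uh_i$. These sets increase to $G$. For finite $Z$, the set $A_kZ=\bigcup_{i\le k}U(h_iZ)$ is the union of the $U$-orbits of the finitely many points $h_iz$. So its complement contains infinitely many $U$-orbits and is infinite. $\blacksquare$

**Lemma 3.** Let $H\le\mathrm{Sym}(\mathbb N)$. If for every finite tuple $\bar a$ (including the empty one) the group $H_{\bar a}$ has finitely many orbits on $\mathbb N$, then $H$ is oligomorphic. Each $H_{\bar a}$ has countable index in $H$.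

*Proof.* Let $\bar a\in\mathbb N^n$. Two elements of $H$ send $\bar a$ to the same tuple exactly when they lie in the same left coset of $H_{\bar a}$. So the cosets correspond to the elements of $H\bar a\subseteq\mathbb N^n$, a countable set.

The $H$-orbits on $\mathbb N^{n+1}$ that project onto the orbit $H\bar a$ correspond bijectively to the $H_{\bar a}$-orbits on $\mathbb N$. Indeed each such orbit contains a tuple $(\bar a,c)$, and $(\bar a,c)$ and $(\bar a,d)$ are in the same $H$-orbit if and only if some $h\in H$ fixes $\bar a$ and sends $c$ to $d$. So if $H$ has finitely many orbits on $\mathbb N^n$, then it has finitely many on $\mathbb N^{n+1}$. Induction on $n$, starting with the single empty tuple, gives the result. $\blacksquare$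

**Theorem A.** If $G$ is maximal cofinitary, then every subgroup of $G$ of countable index has only finitely many orbits on $\mathbb N$. Consequently $G$, and every subgroup of $G$ of countable index, is oligomorphic.

*Proof.* If some subgroup of countable index had infinitely many orbits, $G$ would satisfy $(*)$ by Lemma 2, and would not be maximal by Proposition 1. This is the first statement. Let $H\le G$ have countable index. Each $H_{\bar a}$ has countable index in $H$ by Lemma 3, hence in $G$. By the first statement each $H_{\bar a}$ has finitely many orbits on $\mathbb N$. By Lemma 3, $H$ is oligomorphic. $\blacksquare$

Closedness has not been used yet. Can we push the extension method further, to closed oligomorphic groups? We cannot, since such a group never satisfies $(*)$. Let $G$ be closed and oligomorphic, and let $G=\bigcup_kA_k$ be an increasing union. $G$ is a closed subspace of the Polish space $\mathrm{Sym}(\mathbb N)$, so by the Baire category theorem some $A_k$ is dense in a nonempty basic open subset of $G$. Such a set is a coset $gG_{\bar a}$. For each $z\in\mathbb N$ and each $h\in gG_{\bar a}$, the set $\{h'\in gG_{\bar a}:h'z=hz\}$ is open in $G$ and nonempty, so it meets $A_k$. Hence $A_kz\supseteq gG_{\bar a}z$. By the bijection in the proof of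 Lemma 3, $G_{\bar a}$ has finitely many orbits; let $Z$ contain one point of each. Then $A_kZ\supseteq gG_{\bar a}Z=g\mathbb N=\mathbb N$, and $(*)$ fails for this exhaustion.

So for closed oligomorphic groups we have to argue from the other side and show that they are too large to be cofinitary.

## A copy of $\mathrm{Aut}(\mathbb Q,<)$ in every closed oligomorphic group

**Theorem B.** A closed oligomorphic subgroup of $\mathrm{Sym}(\mathbb N)$ contains a non-identity element with infinitely many fixed points.

In examples one can see such elements. $\mathrm{Sym}(\mathbb N)$ contains transpositions. In $\mathrm{Aut}(\mathbb Q,<)$ take the map that is the identity on $q\le0$ and $q\mapsto 2q$ on $q>0$. For a vector space $V$ of countably infinite dimension over the field with two elements, $GL(V)$ acting on $V$ is closed and oligomorphic: the orbit of a tuple is determined by its linear relations, of which there are finitely many patterns, because an isomorphism between finite-dimensional subspaces extends to $V$. Here take $v\mapsto v+\lambda(v)e$ with $\lambda$ a nonzero linear functional, $e\neq0$ and $\lambda(e)=0$. It is its own inverse, and it fixes the infinite space $\ker\lambda$.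

For a general $G$ one would first try a back-and-forth construction. Choose $c\ne d$ in one orbit, start with the partial map $c\mapsto d$, and extend it by finite steps, each time keeping the two tuples in the same $G$-orbit, and adding infinitely many fixed points on the way. Adding a given point to the domain or to the range is no problem. The trouble is adding a fixed point. If $\bar e$ and $\bar e'=h\bar e$ are in the same orbit, then for each $a$ there is $a'$ with $(\bar e,a)$ and $(\bar e',a')$ in the same orbit, namely $a'=ha$. Nothing lets us take $a'=a$. A bad start can even make it impossible: let $G$ be the automorphism group of an equivalence relation on $\mathbb N$ with two classes, both infinite. It is closed, and oligomorphic since the orbit of a tuple is given by the equalities and equivalences among its entries. If $c$ and $d$ are in different classes, then some element of $G$ sends $c$ to $d$, but any such element swaps the classes and has no fixed point. In a general $G$ we have no guide to a good start.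

The way around is to leave $\mathbb N$. We will view $G$ as the automorphism group of a structure $M$ whose theory has, up to isomorphism, only one countable model. Then we may replace $M$ by any countable model we like, and we choose one that is generated by a $\mathbb Q$-indexed sequence so uniform that each automorphism of $(\mathbb Q,<)$ induces an automorphism of the model. Fixing half of the sequence and moving the rest then does the job.

We recall three textbook facts. Ramsey's theorem: if the $n$-element subsets of an infinite set are colored with finitely many colors, some infinite subset has all its $n$-element subsets of one color. The compactness theorem: a set of first-order sentences has a model if each finite subset has one. The third is Skolemization.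

**Fact (Skolemization).** Let $T$ be a theory in a countable language $L$. There are a countable language $L'\supseteq L$ and an $L'$-theory $T'\supseteq T$ such that every model of $T$ expands to a model of $T'$, and every nonempty substructure of a model of $T'$ is an elementary substructure.

Recall the construction. Let $L_0=L$. Given $L_i$, form $L_{i+1}$ by adding, for each $n\ge1$ and each $L_i$-formula $\varphi(x_1,\dots,x_n,y)$ (dummy variables allowed), an $n$-ary function symbol $F_\varphi$. Let $L'=\bigcup_iL_i$, and let $T'$ consist of $T$ and all axioms $\forall\bar x\,(\exists y\,\varphi(\bar x,y)\to\varphi(\bar x,F_\varphi(\bar x)))$. A model of $T$ expands by choosing witnesses, and arbitrary values where there are none. If $\mathcal B$ is a nonempty substructure of $\mathcal A\models T'$ and $\mathcal A\models\exists y\,\varphi(\bar b,y)$ with $\bar b$ from $\mathcal B$ (nonempty, after adding a dummy parameter if necessary), then $F_\varphi(\bar b)\in\mathcal B$ is a witness. By the Tarski–Vaught test $\mathcal B$ is an elementary substructure.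

A sequence $(c_q)_{q\in\mathbb Q}$ of distinct elements of a structure is called (order-)indiscernible if each formula $\varphi(x_1,\dots,x_n)$ has the same truth value at all $(c_{q_1},\dots,c_{q_n})$ with $q_1<\dots<q_n$. In the structure $(\mathbb Q,<)$ itself, the sequence $c_q=q$ is indiscernible, since any two increasing $n$-tuples are related by an automorphism. Note that $x_1<x_2$ holds at increasing pairs and fails at decreasing ones, so the restriction to increasing tuples matters.

*Proof of Theorem B.* Let $G\le\mathrm{Sym}(\mathbb N)$ be closed and oligomorphic. We show that $\mathrm{Aut}(\mathbb Q,<)$ embeds in $G$ as an abstract group, and that some non-identity element of $G$ has infinitely many fixed points.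

**Step 1: the canonical structure.** This step presents $G$ as an automorphism group; it is the step that uses closedness. Let $L$ have an $n$-ary relation symbol $R_O$ for each $n\ge1$ and each $G$-orbit $O\subseteq\mathbb N^n$. There are finitely many orbits for each $n$, so $L$ is countable. Let $M=(\mathbb N,(O)_O)$, with $R_O$ interpreted as $O$, and let $T=\mathrm{Th}(M)$.

A permutation $g$ is in $\mathrm{Aut}(M)$ if and only if $g\bar a\in G\bar a$ for every finite tuple $\bar a$. If $g$ is an automorphism, then it maps the relation $G\bar a$ to itself. Conversely, if $g\bar a\in G\bar a$ for all $\bar a$, then $g$ sends each tuple to a tuple in the same orbit, so it preserves membership and non-membership in each $O$. The condition says exactly that $g$ lies in the closure of $G$. As $G$ is closed, $\mathrm{Aut}(M)=G$.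

**Step 2: any two countable models of $T$ are isomorphic.** This step allows us to change models. Since there are finitely many orbits in each arity, the following are true in $M$ and expressible by first-order sentences, so they belong to $T$:

* (a) for each $n\ge1$, every $n$-tuple satisfies exactly one $R_O$ with $O\subseteq\mathbb N^n$;
* (b) for each orbit $O\subseteq\mathbb N^n$ and each map $\pi:\{1,\dots,m\}\to\{1,\dots,n\}$ with $m\ge1$, $R_O(x_1,\dots,x_n)$ implies $R_{O_\pi}(x_{\pi(1)},\dots,x_{\pi(m)})$, where $O_\pi=\{(a_{\pi(1)},\dots,a_{\pi(m)}):\bar a\in O\}$; and for each $i,j$, either $R_O(\bar x)$ implies $x_i=x_j$, or $R_O(\bar x)$ implies $x_i\neq x_j$;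
* (c) if $O\subseteq\mathbb N^n$ is the projection of the orbit $O'\subseteq\mathbb N^{n+1}$ to the first $n$ coordinates, then $R_{O'}(\bar x,y)\to R_O(\bar x)$ and $R_O(\bar x)\to\exists y\,R_{O'}(\bar x,y)$;
* (d) $\exists x\,R_O(x)$ for each orbit $O\subseteq\mathbb N$.

In (a) the disjunction over all $O\subseteq\mathbb N^n$ is finite because $G$ is oligomorphic. In (b), $O_\pi$ is a single orbit because $O$ is, and all elements of one orbit have the same equalities among their entries. In (c), the projection of an orbit is an orbit. For the last formula take $(\bar a,c)\in O'$; if $\bar x\in O$, then $\bar x=g\bar a$ for some $g\in G$, and $(\bar x,gc)\in O'$.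

Now let $\mathcal A,\mathcal B$ be countable models of $T$, and let $\bar a$ in $\mathcal A$ and $\bar b$ in $\mathcal B$ be tuples of the same length $n\ge1$ that satisfy the same $R_O$. Let $c\in\mathcal A$. By (a), $(\bar a,c)$ satisfies a unique $R_{O'}$. By (c) and the uniqueness in (a), the projection of $O'$ is $O$. By (c) in $\mathcal B$ there is $d\in\mathcal B$ with $R_{O'}(\bar b,d)$. If the tuples are empty, (a) gives a unique $R_{O'}$ satisfied by $c$, and (d) gives $d$ satisfying the same one. By symmetry we can also start with a given $d\in\mathcal B$ and find $c$.

Enumerate $\mathcal A$ and $\mathcal B$ and alternate: add the next element of $\mathcal A$ with a partner in $\mathcal B$, then the next element of $\mathcal B$ with a partner in $\mathcal A$. By (b), at each finite stage the correspondence $\bar a\mapsto\bar b$ is well defined and injective, since the same equalities hold among the entries on both sides. In the limit we get a bijection $\mathcal A\to\mathcal B$. It preserves each relation and its negation: a tuple of elements of $\mathcal A$ has the form $(a_{\pi(1)},\dots,a_{\pi(m)})$ for the tuple $\bar a$ of some stage. By (b) this tuple and $(b_{\pi(1)},\dots,b_{\pi(m)})$ both satisfy $R_{O_\pi}$, and by (a) they satisfy no other relation of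 arity $m$. So the bijection is an isomorphism.

**Step 3: a model generated by indiscernibles.** This step produces the convenient countable model. Let $T'\supseteq T$ be a Skolemization of $T$ in a countable language $L'\supseteq L$. Add constants $c_q$ ($q\in\mathbb Q$), and let $\Sigma$ be $T'$ together with the sentences
$$c_q\neq c_r\quad(q\neq r),\qquad \varphi(c_{q_1},\dots,c_{q_n})\leftrightarrow\varphi(c_{r_1},\dots,c_{r_n}) \tag{3}$$
for all $L'$-formulas $\varphi(x_1,\dots,x_n)$ and all $q_1<\dots<q_n$, $r_1<\dots<r_n$ in $\mathbb Q$.

Each finite part of $\Sigma$ has a model. It involves finitely many formulas $\varphi$ in (3) and finitely many constants. Expand $M$ to a model of $T'$; its universe is $\mathbb N$ with the usual order. Take the formulas one at a time. For $\varphi$ with $n\geq 1$ variables, color an $n$-element subset $\{a_1<\dots<a_n\}$ of the current infinite set by the truth value of $\varphi(a_1,\dots,a_n)$, and pass to an infinite homogeneous subset by Ramsey's theorem (for $n=0$ there is nothing to do). After finitely many steps we have an infinite $I\subseteq\mathbb N$ on which each of the formulas has constant truth value on increasing tuples. Interpret the finitely many constants $c_q$ by elements of $I$ in an order-preserving way. The finite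 part is satisfied.

By compactness $\Sigma$ has a model. Let $\mathcal H$ be its $L'$-substructure generated by the $c_q$. It is a nonempty substructure of a model of $T'$, hence an elementary substructure. So $\mathcal H$ is a model of $T'$ in which the $c_q$ still satisfy (3). Its elements are exactly the values $t(c_{q_1},\dots,c_{q_n})$ with $t$ an $L'$-term and $q_1<\dots<q_n$. Since $L'$ and $\mathbb Q$ are countable, $\mathcal H$ is countable.

**Step 4: automorphisms of $\mathbb Q$ act on $\mathcal H$.** This step turns $\sigma\in\mathrm{Aut}(\mathbb Q,<)$ into an automorphism of $\mathcal H$. Put
$$\hat\sigma\bigl(t(c_{q_1},\dots,c_{q_n})\bigr)=t(c_{\sigma q_1},\dots,c_{\sigma q_n}).$$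

One element may have several such representations, so we check that $\hat\sigma$ is well defined. Given $t(c_{\bar q})$ and $s(c_{\bar r})$, let $p_1<\dots<p_l$ enumerate all entries of $\bar q$ and $\bar r$. The statement $t(c_{\bar q})=s(c_{\bar r})$ has the form $\varphi(c_{p_1},\dots,c_{p_l})$ with $\varphi$ an $L'$-formula. As $\sigma p_1<\dots<\sigma p_l$, by (3) it is equivalent to $\varphi(c_{\sigma p_1},\dots,c_{\sigma p_l})$, that is, to $t(c_{\sigma\bar q})=s(c_{\sigma\bar r})$. One direction of this equivalence says that $\hat\sigma$ is well defined, the other that it is injective.

In the same way, let $\psi$ be an atomic $L'$-formula and take elements $t_1(c_{\bar q^1}),\dots,t_k(c_{\bar q^k})$ of $\mathcal H$. List all indices involved as $p_1<\dots<p_l$. The statement that $\psi$ holds of these elements is an $L'$-formula at $(c_{p_1},\dots,c_{p_l})$, so by (3) it is equivalent to the statement that $\psi$ holds of their images under $\hat\sigma$. From the definition, $\widehat{\sigma\tau}=\hat\sigma\hat\tau$ and $\hat 1=1$, so $\hat\sigma$ has the inverse $\widehat{\sigma^{-1}}$. Thus $\hat\sigma\in\mathrm{Aut}(\mathcal H)$. Since $\hat\sigma(c_q)=c_{\sigma q}$ and the $c_q$ are distinct, $\sigma\mapsto\hat\sigma$ is an injective homomorphism.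

**Step 5: back to $G$.** This step transports the automorphisms to $\mathbb N$. The reduct $\mathcal H|_L$ is a countable model of $T$, so $\mathcal H|_L\cong M$ by Step 2. Conjugation by an isomorphism identifies $\mathrm{Aut}(\mathcal H|_L)$ with $\mathrm{Aut}(M)=G$ as permutation groups, and each $\hat\sigma$ is in $\mathrm{Aut}(\mathcal H|_L)$. Hence $\mathrm{Aut}(\mathbb Q,<)$ embeds in $G$.

Let $\sigma(q)=q$ for $q\le0$ and $\sigma(q)=2q$ for $q>0$. Then $\hat\sigma$ fixes the infinitely many distinct elements $c_q$, $q\le0$, and $\hat\sigma(c_1)=c_2\ne c_1$. The corresponding element of $G$ is not the identity and has infinitely many fixed points. $\blacksquare$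

*Proof of the Main Theorem.* A closed maximal cofinitary group would be oligomorphic by Theorem A. By Theorem B it would then contain a non-identity element with infinitely many fixed points, so it would not be cofinitary. $\blacksquare$

## Compact covers, closures of countable-index subgroups, and $G_\delta$ groups

The two halves of the proof give more than the Main Theorem. The first set of stronger statements is about an arbitrary maximal cofinitary group.

**Theorem C.** Let $G$ be a maximal cofinitary group.

1. If $G=\bigcup_kA_k$ is an increasing union of arbitrary subsets, then there are $k$ and a finite $Z\subset\mathbb N$ with $\mathbb N\setminus A_kZ$ finite. In particular $G$ is neither countable nor contained in a countable union of compact subsets of $\mathrm{Sym}(\mathbb N)$.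
2. If $H\le G$ has countable index, then the closure of $H$ in $\mathrm{Sym}(\mathbb N)$ contains a copy of $\mathrm{Aut}(\mathbb Q,<)$ and a non-identity element with infinitely many fixed points. In particular no closed subgroup of $\mathrm{Sym}(\mathbb N)$ is contained in $G$ with countable index in $G$.
3. $G$ is not a $G_\delta$ subset of $\mathrm{Sym}(\mathbb N)$.

*Proof.* **Part 1: exhaustions.** This part reads Proposition 1 backward. If no such $k$ and $Z$ existed, the sets $A_k$ would witness $(*)$, and $G$ would not be maximal. Suppose now that $G\subseteq\bigcup_kK_k$ with $K_k$ compact. Finite unions of compact sets are compact, so we may assume that the $K_k$ are increasing. Let $A_k=G\cap K_k$. Each evaluation map $g\mapsto gz$ is continuous into the discrete space $\mathbb N$, so $K_kz$ is compact and discrete, hence finite. Therefore $A_kZ$ is finite for finite $Z$ and has infinite complement, for every $k$ and $Z$. This contradicts the first statement. A countable group is a countable union of singletons, which are compact.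

**Part 2: closures.** This part applies Theorem B to a closure instead of to $G$. By Theorem A, $H$ is oligomorphic. Its closure is a closed subgroup, and by the description of the closure it has the same orbits on finite tuples as $H$. So the closure is closed and oligomorphic, and Theorem B and its proof give the copy of $\mathrm{Aut}(\mathbb Q,<)$ and the non-identity element with infinitely many fixed points. A closed $H\le G$ equals its closure and is cofinitary, so it cannot have countable index in $G$.

**Part 3: $G_\delta$ groups.** This part shows that a $G_\delta$ subgroup is closed. Suppose $G$ is $G_\delta$. Let $\bar G$ be its closure in the Polish group $\mathrm{Sym}(\mathbb N)$; it is a group, and a Polish space, being closed. Let $h\in\bar G$. Then $G$ is a dense $G_\delta$ subset of $\bar G$. So is $hG$, because left translation by $h$ is a homeomorphism of $\bar G$. By the Baire category theorem the two sets meet: $hg=g'$ with $g,g'\in G$, so $h\in G$. Thus $G$ is closed, which contradicts the Main Theorem. $\blacksquare$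

## Continuum many free generators over a group with $(*)$

The second stronger statement adds not one permutation but a continuum of them, with no relations. We write $2^n$ for the set of $0$-$1$ sequences of length $n$, $2^{<\omega}=\bigcup_n2^n$, and $\alpha|n$ for the first $n$ terms of $\alpha\in2^\omega$.

**Theorem D.** Let $G$ be a cofinitary group satisfying $(*)$; every closed cofinitary group is an example. Then there are distinct permutations $f_\alpha$ ($\alpha\in2^\omega$) such that $\langle G,f_\alpha:\alpha\in2^\omega\rangle$ is cofinitary and is the free product of $G$ with the free group freely generated by the $f_\alpha$.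

*Proof.* **Step 1: closed cofinitary groups satisfy $(*)$.** This step justifies the example in the statement. A closed cofinitary $G$ is not oligomorphic, by Theorem B. So by Lemma 3 some $G_{\bar a}$ has infinitely many orbits on $\mathbb N$, and it has countable index in $G$. Apply Lemma 2.

**Step 2: a tree of partial injections.** This step runs the construction of Proposition 1 along all branches of the binary tree at once. Fix sets $A_k$ as in $(*)$ with (1). We build finite partial injections $p_s$, $s\in2^{<\omega}$, with $p_\emptyset=\emptyset$. Given $p_s$ for all $s\in2^n$, first set $p_{s^\frown0}=p_{s^\frown1}=p_s$. Then for each $t\in2^{n+1}$ in turn perform two events that belong to $t$: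

* let $x=\min(\mathbb N\setminus\mathrm{dom}\,p_t)$ and add $(x,u)$ to $p_t$;
* let $x=\min(\mathbb N\setminus\mathrm{ran}\,p_t)$ and add $(u,x)$ to $p_t$.

Each time choose $u\notin A_nS$, where $S$ consists of $x$ and all points that occur in the domain or range of any current $p_{t'}$, $t'\in2^{n+1}$. This is possible since $S$ is finite. As $1\in A_n$, we have $u\notin S$; so $u\ne x$ and $p_t$ remains a partial injection. Put $f_\alpha=\bigcup_np_{\alpha|n}$. As in Proposition 1, the minimal choices of $x$ make $f_\alpha$ a permutation of $\mathbb N$.

**Step 3: each pair remembers its event.** This step records how different branches can share pairs. A pair added at an earlier event, belonging to some $s$, is kept in $p_{t'}$ for all $t'\in 2^{n+1}$ that extend $s$ (or equal it). So $S$ contains all points of all pairs added earlier, and the new point $u$ of an event occurs in no pair added earlier. Hence distinct events have distinct new points. They also add distinct pairs, since the pair added at the later event contains a point that occurs in no earlier pair. So each pair that occurs in any $f_\alpha$ is added at exactly one event. The pairs of $f_\alpha$ are those added at events that belong to initial segments of $\alpha$. Therefore a pair added at an event belonging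 to $t$ lies in $f_\alpha$ only if $\alpha$ extends $t$.

**Step 4: reduced words.** This step reduces the theorem to counting fixed points. Consider the abstract free product of $G$ with the free group on symbols $f_\alpha$, mapped to $\mathrm{Sym}(\mathbb N)$ in the obvious way. Each of its elements has the form $g_0f_{\alpha_1}^{e_1}g_1\cdots f_{\alpha_m}^{e_m}g_m$ with $g_i\in G$ and $e_i=\pm1$, and is conjugate to an element of $G$ or to some
$$w=f_{\alpha_1}^{e_1}g_1\cdots f_{\alpha_m}^{e_m}g_m,\qquad m\ge1. \tag{4}$$
Call (4) reduced if for all $i$ modulo $m$: if $g_i=1$ and $\alpha_i=\alpha_{i+1}$, then $e_i=e_{i+1}$. Choose a representation in the conjugacy class with $m$ minimal. If $m\ge1$, it is reduced: otherwise $m\ge2$, and after a cyclic rotation $g_1=1$, $\alpha_1=\alpha_2$, $e_2=-e_1$. Then $w=g_2f_{\alpha_3}^{e_3}g_3\cdots f_{\alpha_m}^{e_m}g_m$, which is in $G$ if $m=2$ and conjugate to $f_{\alpha_3}^{e_3}g_3\cdots f_{\alpha_m}^{e_m}(g_mg_2)$ if $m>2$, against minimality.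

It suffices to show that each reduced word (4), as a permutation, has finitely many fixed points. Then every non-identity element of the free product acts as a permutation with finitely many fixed points, since it is conjugate to a non-identity element of $G$ or to a reduced word. So no non-identity element acts trivially, the map to $\mathrm{Sym}(\mathbb N)$ is injective (in particular the $f_\alpha$ are distinct), and the generated group is cofinitary.

**Step 5: the last used pair.** This step repeats the turning-back argument, with attention to the labels. Let $w$ as in (4) be reduced. Choose $k$ such that all $g_i\in A_k$ and such that distinct elements among $\alpha_1,\dots,\alpha_m$ have distinct restrictions to $k$. Let $wz=z$, and put $a_m=z$, $b_i=g_ia_i$ and $a_{i-1}=f_{\alpha_i}^{e_i}b_i$ for $i=m,\dots,1$. Again $a_0=a_m$, indices are read modulo $m$, and step $i$ from $b_i$ to $a_{i-1}$ uses a pair of $f_{\alpha_i}$: $(b_i,a_{i-1})$ if $e_i=1$, and $(a_{i-1},b_i)$ if $e_i=-1$. Take the latest event at which a used pair was added. Suppose that it belongs to $t\in2^{n+1}$ with $n\ge k$, and has new point $u$, other point $x\ne u$ and set $S$. By Step 3 all endpoints of used pairs are in $S\cup\{u\}$, and among the used pairs only the new one has endpoint $u$. Let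 step $i$ use the new pair.

If $a_{i-1}=u$, then $b_{i-1}=g_{i-1}u$ is an endpoint of the pair used by step $i-1$. It is not in $S$, since otherwise $u\in g_{i-1}^{-1}S\subseteq A_nS$. So $g_{i-1}u=u$, and step $i-1$ uses the new pair from $u$ to $x$, while step $i$ goes from $x$ to $u$.

If $b_i=u$, then $a_i=g_i^{-1}u$ is an endpoint of the pair used by step $i+1$. It is not in $S$, since otherwise $u\in g_iS\subseteq A_nS$. So $g_iu=u$, and step $i+1$ uses the new pair from $x$ to $u$, while step $i$ goes from $u$ to $x$.

In both cases two adjacent steps use the new pair in opposite directions, and the letter $g_j$ between them fixes $u$. By Step 3 the labels of both steps extend $t$, whose length $n+1$ exceeds $k$. So the labels agree up to $k$, and by the choice of $k$ they are equal. Hence both steps use the same pair of the same permutation, and since $x\neq u$ their exponents are opposite. As $w$ is reduced, $g_j\ne1$. (For $m=1$ the two steps coincide and their exponents cannot be opposite, so this situation does not occur.)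

**Step 6: counting.** This step concludes. The point $u$ lies in the finite set of points fixed by some non-identity letter $g_j$ of $w$. Distinct events have distinct new points, so only finitely many events with $n\ge k$ can be the latest one for a fixed point of $w$. There are only finitely many events with $n<k$. Hence the walks of all fixed points of $w$ use only pairs from a fixed finite set: every used pair was added no later than one of these finitely many events. So $g_mz=b_m$ lies in a fixed finite set, and there are finitely many such $z$. $\blacksquare$
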